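# Countable elementary extensions of coordinatizable lattices

## Lattices of length two

Some lattices come from rings: their elements are the principal right ideals of a von Neumann regular ring. Suppose a lattice $K$ comes from a ring in this way, and a larger countable lattice $L$ cannot be told apart from $K$ by any first-order formula, even with parameters from $K$. Must $L$ come from a ring as well? The problem is taken from Friedrich Wehrung, "Von Neumann coordinatization is not first-order", arXiv:math/0409250 (2004).

We first fix the notions. Rings are associative, and a unit is not assumed.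

**Regular rings.** A ring $R$ is *von Neumann regular* if for every $x\in R$ there is $y\in R$ with $xyx=x$; such a $y$ is called a quasi-inverse of $x$. Fields are regular. So is $M_2(F)$ for a field $F$: write $x=u\,d\,v$ with $u,v$ invertible and $d$ diagonal with entries in $\{0,1\}$, and take $y=v^{-1}d\,u^{-1}$. The ring $\mathbb Z$ is not regular, since $2y\cdot 2=2$ has no solution.

**The lattice of principal right ideals.** For $R$ regular, $\mathbf L(R)$ is the set of principal right ideals $xR$, ordered by inclusion. If $xyx=x$, then $x\in xR$, and $e=xy$ is an idempotent with $xR=eR$, because $ex=x$. A theorem of von Neumann says that sums and intersections of two principal right ideals of a regular ring are again principal. So $\mathbf L(R)$ is a sublattice of the lattice of all right ideals, it is modular, and every finitely generated right ideal is principal. If $R$ has a unit, $(1-e)R$ is a complement of $eR$.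

A lattice is *coordinatizable* if it is isomorphic to $\mathbf L(R)$ for some regular ring $R$.

**Example.** For a field $F$ we have $\mathbf L(F)=\{0,F\}$. Put $T_F:=M_2(F)$. For $r\in T_F$, the ideal $rT_F$ consists of all matrices whose columns lie in the column space of $r$. So $\mathbf L(T_F)$ is isomorphic to the lattice of subspaces of $F^2$: it has $0$, $1$, and $|F|+1$ atoms, namely the lines.

For $q\in\{2,3,\dots\}\cup\{\omega\}$ let $M_{q+1}$ be the lattice with bounds $0,1$ and atoms $a_i$ ($0\le i\le q$; all $i<\omega$ if $q=\omega$, and then we write $M_\omega$), any two distinct atoms having meet $0$ and join $1$. Thus $M_3\subseteq M_5\subseteq M_9\subseteq\dots\subseteq M_\omega$ are $\{0,1\}$-sublattices of each other, and $\mathbf L(T_F)\cong M_{|F|+1}$ for $F$ finite, $\mathbf L(T_F)\cong M_\omega$ for $F$ countably infinite. A *spanning* $M_3$ in a bounded lattice is a sublattice isomorphic to $M_3$ that contains $0$ and $1$ of the big lattice.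

**Elementary sublattices.** A sublattice $K$ of $L$ is *elementary*, written $K\preceq L$, if for every first-order formula $\varphi(x_1,\dots,x_n)$ in the language of lattices and all $b_1,\dots,b_n\in K$, the formula $\varphi(b_1,\dots,b_n)$ holds in $K$ if and only if it holds in $L$. If $L$ is bounded, then so is $K$, with the same bounds: "there is a largest element" holds in $L$, hence in $K$; and the largest element $b$ of $K$ satisfies $\forall z\,(z\le b)$ in $K$, hence in $L$. The same works for the least element. An embedding is *elementary* if it preserves and reflects all formulas.

Now the easy case.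

**Proposition 1.** Let $K$ be a coordinatizable elementary sublattice of a countable bounded lattice $L$, and suppose that every chain in $K$ has at most three elements. Then $L$ is coordinatizable.

*Proof.* If $K$ is finite with $N$ elements, then "there are exactly $N$ elements" is a first-order sentence true in $K$, hence in $L$. So $L=K$, which is coordinatizable. If $K$ is infinite, the sentence "there is no chain of four elements" and the sentences "there are at least $N$ elements" pass to $L$. So $L$ is infinite, and every element of $L$ other than $0,1$ is both an atom and a coatom. Two distinct atoms then have meet $0$ and join $1$. As $L$ is countable, $L\cong M_\omega\cong\mathbf L(T_F)$ for any countably infinite field $F$. $\square$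

The proof works because for one infinite block $M_\omega$ any countably infinite field will do, and one finite block cannot change at all. What changes in general? In a product of infinitely many blocks $M_{q+1}$, each block may require its own finite field, and these fields have to fit together into one ring. First-order logic counts the atoms of a block, but a single formula can count only up to a fixed number. A ring also cares whether one finite field embeds into another, and this is a matter of divisibility of exponents, which lattice formulas of bounded complexity do not see. This gap is what we exploit. The answer to the question is **no**.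

**Theorem A.** There are a countable coordinatizable lattice $K$ and a countable bounded non-coordinatizable lattice $L$ with an elementary embedding $K\hookrightarrow L$. Both can be taken to be sublattices of powers of $M_\omega$ containing a spanning $M_3$.

**Theorem B.** There is an infinite elementary chain $K_0\preceq K_1\preceq K_2\preceq\cdots$ of countable lattices as in Theorem A (sublattices of powers of $M_\omega$ containing a spanning $M_3$) such that $K_i$ is coordinatizable if and only if $i$ is even.

In a modular lattice with $0$, the notation $a_0\oplus\dots\oplus a_{m-1}$ means the join of $a_0,\dots,a_{m-1}$ together with the statement that they are independent, that is, $(a_0\vee\dots\vee a_{i-1})\wedge a_i=0$ for $1\le i<m$. Two elements $a,b$ are *perspective* if there is $c$ (an axis) with $a\wedge c=b\wedge c=0$ and $a\vee c=b\vee c$. In the lattice of subspaces of $F^3$ the three coordinate axes $\langle e_i\rangle$ give $1=\langle e_1\rangle\oplus\langle e_2\rangle\oplus\langle e_3\rangle$, and $\langle e_1\rangle,\langle e_2\rangle$ are perspective with axis $\langle e_1-e_2\rangle$.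

**Theorem C.** Let $K$ be coordinatizable, and suppose that in $K$ we have $1=a_0\oplus\dots\oplus a_{m-1}$, $m\ge3$, with $a_0,a_1,a_2$ pairwise perspective and each $a_i$ ($i\ge3$) perspective to some element $\le a_0$. Then every elementary extension of $K$, of any cardinality, is coordinatizable. By Theorem A, "$3$" cannot be replaced by "$2$", that is, by $1=a_0\oplus a_1$ with $a_0,a_1$ perspective.

## A compactness argument, and where it stops

A sensible first move is to try to prove "yes" by carrying the ring along with the lattice. Let $K\preceq L$ with $L$ countable and $K\cong\mathbf L(R)$. Form the two-sorted structure $(R,K,\gamma)$, with the ring operations on $R$, the lattice operations on $K$, and the map $\gamma:R\to K$ sending $x$ to the element that corresponds to $xR$. The following are first-order: $R$ is a regular ring, $\gamma$ is onto, and $\gamma(x)\le\gamma(y)$ if and only if $\exists t\,(x=yt)$. In any structure $(R^*,K^*,\gamma^*)$ satisfying them, $K^*\cong\mathbf L(R^*)$.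

The elementary diagram of $(R,K,\gamma)$ together with that of $L$ (with shared constants for the elements of $K$) is consistent. Indeed, finitely many sentences of the second diagram amount to one statement $\varphi(\bar k,\bar l)$ with $\bar k$ in $K$ and $\bar l$ a tuple of elements of $L\setminus K$. Then $\exists\bar z\,\varphi(\bar k,\bar z)$ holds in $L$, hence in $K$, so $\bar l$ can be interpreted inside $K$. By compactness there is an elementary extension $(R^*,K^*,\gamma^*)$ of $(R,K,\gamma)$ with $L\preceq K^*$ over $K$. By the downward Löwenheim–Skolem theorem there is a countable elementary substructure $(R',K',\gamma')$ of it with $L\subseteq K'$. Then $K'$ is coordinatizable, and $L\preceq K'$, because both are elementary in $K^*$ and $L\subseteq K'$.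

So $L$ always sits elementarily inside a countable coordinatizable lattice. Here the argument stops: nothing makes $K'$ equal to $L$, and nothing provides a regular ring whose principal right ideals are only those in $L$. A counterexample therefore has to be a lattice with too few elements for any ring. Note also that after a bad $L$ there is always a good $K'$ above it; Theorem B makes this alternation explicit.

## Blocks determine their fields

To refute coordinatizability we must know what a ring looks like when we know its lattice.

**Lemma 2.** Let $S$ be regular.

(i) If $\mathbf L(S)$ has a top, then $S$ is unital.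

(ii) If $S$ is unital and $\mathbf L(S)\cong U\times V$ with $U,V$ bounded, then there is a central idempotent $e$ such that $eS$ corresponds to $(1,0)$, $(1-e)S$ corresponds to $(0,1)$, and $\mathbf L(eS)\cong U$, where $eS$ is regarded as a regular ring with unit $e$.

(iii) If $\mathbf L(S)\cong M_{q+1}$ with $2\le q<\omega$, then $q$ is the order of a finite field and $S\cong M_2(\mathbb F_q)$.

*Proof.* **(i): find a unit.** The top is $eS$ with $e^2=e$. Every $x\in S$ lies in $xS\subseteq eS$, so $eS=S$ and $ex=x$ for all $x$. To see that $e$ is also a right unit, take $s\in S$ and let $t=s-se$. Then $tx=sx-s(ex)=0$ for all $x\in S$. With $tyt=t$ we get $t=(ty)t=0$, so $s=se$.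

**(ii): turn the factorization into a central idempotent.** The right ideals corresponding to $(1,0)$ and $(0,1)$ have intersection $0$ and sum $S$. Writing $1=e+e'$ accordingly, one gets an idempotent $e$ such that they are $eS$ and $(1-e)S$. We show $eS(1-e)=0$. Suppose $0\ne s\in eS(1-e)$, so $es=s=s(1-e)$, $(1-e)s=0$ and $s^2=s(1-e)\cdot s=0$. Put $f=(1-e)+s$. Then
$$f^2=(1-e)+(1-e)s+s(1-e)+s^2=(1-e)+s=f .$$
The ideal $eS+fS$ contains $s$ (since $s=es$) and then $1-e=f-s$, so it is $S$. If $x\in eS\cap fS$, then $x=ex=fx$, so $(1-e)x=0$ and $x=fx=(1-e)x+s(1-e)x=0$. Hence $fS$ is a complement of $eS$. It differs from $(1-e)S$, because $ef=es=s\neq0$ while $e$ annihilates $(1-e)S$ on the left. But $(1,0)$ has exactly one complement in $U\times V$: if $(u,v)$ is a complement, then $(u,0)=0$ and $(1,v)=1$. This contradiction gives $eS(1-e)=0$. By symmetry, starting from $(0,1)$, also $(1-e)Se=0$. So $ex=exe=xe$ for all $x\in S$, and $e$ is central.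

If $x\in eS$ and $xyx=x$, then $x(ey)x=x$, so $eS$ is regular. For $x\in eS$ we have $x\cdot eS=xS$, and $xS\subseteq eS$ if and only if $x\in eS$. So $\mathbf L(eS)$ is the interval of $\mathbf L(S)$ below $eS$, which is isomorphic to $U$.

**(iii): apply Wedderburn–Artin.** By (i), $S$ is unital. Finitely generated right ideals are principal, and there are only finitely many of them. An arbitrary right ideal is the directed union of its finitely generated subideals, so it has a largest one and is itself principal. Being generated by an idempotent, it is a direct summand. So $S_S$ is semisimple, and its lattice of submodules is $M_{q+1}$, so its length is $2$. By Wedderburn–Artin, $S\cong D_1\times D_2$ or $S\cong M_2(D)$ with division rings. The first has $4$ right ideals, while $|M_{q+1}|=q+3\ge5$. So $S\cong M_2(D)$. Its minimal right ideals correspond to the lines in the right vector space of columns $D^2$; these are spanned by the columns $(1,d)$, $d\in D$, and $(0,1)$, so there are $|D|+1$ of them. Hence $|D|=q$, and $D$ is a field by Wedderburn's theorem on finite division rings. $\square$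

For example, $M_7$ is not coordinatizable, since $6$ is not the order of a field.

We also need to know when $M_2(\mathbb F_4)$ maps into another matrix ring. Every finite unital left $M_2(\mathbb F_4)$-module is a direct sum of copies of the simple module $\mathbb F_4^2$, so its order is a power of $16$. A unital homomorphism $M_2(\mathbb F_4)\to M_2(\mathbb F_q)$ makes $\mathbb F_q^2$ such a module. By hand: for $q=8$ the order is $64=2^6$, not a power of $16$, so there is no such homomorphism; for $q=64$ the inclusion $\mathbb F_4\subseteq\mathbb F_{64}$ gives one. In general:
$$\text{if } 3^m \text{ is the exponent in } q=2^{3^m},\ \text{there is no unital homomorphism } M_2(\mathbb F_4)\to M_2(\mathbb F_q), \tag{1}$$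
because $|\mathbb F_q^2|=2^{2\cdot3^m}$ and $2\cdot 3^m\equiv 2\pmod 4$.

## Sequences of blocks with a limit: the lattice $A$

We want a lattice in which every coordinatizing ring must carry a copy of $M_2(\mathbb F_4)$ into blocks that do not admit one. We force this copy through a limit.

**Restricted products.** "Almost all" means all but finitely many. If a nonempty finite set $C$ is a subset of each lattice $P_i$ ($i\in I$), put
$$\prod\nolimits^{C}_{i\in I}P_i=\Bigl\{x\in\prod_{i\in I}P_i:\ \exists c\in C,\ x_i=c\text{ for almost all }i\Bigr\},$$
ordered componentwise. In all our uses with $I$ infinite, $C$ is a $\{0,1\}$-sublattice of every $P_i$, so this is a bounded sublattice of $\prod_iP_i$. Elements of $C$ are identified with constant sequences. For $I$ infinite, the value $c$ is denoted $\lim x$; for $I$ finite we get the full product. If all $P_i$ and $I$ are countable, then so is the restricted product: an element is given by $c$ and finitely many changes. For example, $\prod^{\{0,1\}}_{i\in\mathbb N}\{0,1\}$ is the Boolean algebra of finite and cofinite subsets of $\mathbb N$.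

Indices $m,n$ range over $\mathbb N=\{1,2,\dots\}$. Put $q_m=2^{3^m}$ and
$$A=\prod\nolimits^{M_5}_{m\ge1}M_{q_m+1}.$$
Since $q_m\ge8$, indeed $M_5\subseteq M_{q_m+1}$. The blocks are $M_9, M_{513},\dots$, coordinatized by $\mathbb F_8,\mathbb F_{512},\dots$, and the limit lies in $M_5$, which is coordinatized by $\mathbb F_4$.

**Proposition 3.** $A$ is not coordinatizable. Neither is any product $V\times A$ with $V$ bounded.

*Proof.* The second statement follows from the first: if $V\times A\cong\mathbf L(S)$, then $S$ is unital by Lemma 2(i), and $A\cong\mathbf L(eS)$ for a regular ring $eS$ by Lemma 2(ii). For the first, suppose $\theta:A\to\mathbf L(S)$ is an isomorphism with $S$ regular. By Lemma 2(i), $S$ is unital.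

**Step 1: extract the block rings.** Let $u_m\in A$ be $1$ at coordinate $m$ and $0$ elsewhere, and let $u_m'$ be its complement. Then $A\cong[0,u_m]\times[0,u_m']$ and $[0,u_m]\cong M_{q_m+1}$. Lemma 2(ii) gives central idempotents $e_m$ with $\theta(u_m)=e_mS$ and $\mathbf L(e_mS)\cong M_{q_m+1}$, and Lemma 2(iii) gives $e_mS\cong M_2(\mathbb F_{q_m})$. For $m\ne l$ we have $e_me_l\in e_mS\cap e_lS=\theta(u_m\wedge u_l)=0$, so the $e_m$ are orthogonal.

**Step 2: set up the ideal that forgets finitely many blocks.** Let $I=\sum_me_mS$, a two-sided ideal, and $f_M=1-(e_1+\dots+e_M)$, a central idempotent. Let $v_M\in A$ be $0$ at $m\le M$ and $1$ at $m>M$. The element $u_1\vee\dots\vee u_M$ has $v_M$ as its only complement, and $f_MS$ is a complement of $(e_1+\dots+e_M)S=\theta(u_1\vee\dots\vee u_M)$. So $f_MS=\theta(v_M)$. Moreover $f_MX=X\cap f_MS$ for every right ideal $X$, since $f_Mx=xf_M\in X$ for $x\in X$, and $f_M$ fixes the elements of $f_MS$.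

**Step 3: show that $\mathbf L(S/I)\cong M_5$.** We claim that for $x,y\in S$,
$$xS+I\subseteq yS+I\iff f_MxS\subseteq f_MyS\ \text{ for some }M. \tag{2}$$
If $xS+I\subseteq yS+I$, write $x=yb+i$ with $i\in I$. Then $i\in(e_1+\dots+e_M)S$ for some $M$, so $f_Mi=0$ and $f_Mx=f_Myb$. Conversely, if $f_MxS\subseteq f_MyS$, write $x=f_Mx+(1-f_M)x$. Here $f_Mx\in f_MyS=yf_MS\subseteq yS$ and $(1-f_M)x\in I$.

By Step 2, $f_MxS=xS\cap f_MS=\theta(\theta^{-1}(xS)\wedge v_M)$. So the right side of (2) says that for some $M$ the sequence $\theta^{-1}(xS)$ is $\le\theta^{-1}(yS)$ at all coordinates $m>M$. As both sequences are eventually equal to their limits, this means $\lim\theta^{-1}(xS)\le\lim\theta^{-1}(yS)$. Hence $(xS+I)/I\mapsto\lim\theta^{-1}(xS)$ is a well-defined order embedding of $\mathbf L(S/I)$ into $M_5$. It is onto because $A$ contains the constants. The ring $S/I$ is regular as a quotient of a regular ring, so Lemma 2(iii) with $q=4$ gives $S/I\cong M_2(\mathbb F_4)$.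

**Step 4: push the finite quotient into far blocks.** Let $\sigma:S/I\to S$ be any set-theoretic section of the quotient map. As $S/I$ is finite, there are only finitely many elements
$$\sigma(x+y)-\sigma(x)-\sigma(y),\qquad \sigma(xy)-\sigma(x)\sigma(y),\qquad \sigma(1)-1 .$$
All belong to $I$, hence to $(e_1+\dots+e_M)S$ for one $M$. For $m>M$ the central idempotent $e_m$ kills them all. So $x\mapsto e_m\sigma(x)$ is a unital ring homomorphism $M_2(\mathbb F_4)\cong S/I\to e_mS\cong M_2(\mathbb F_{q_m})$. This contradicts (1). $\square$

## The lattices $L_n$ with fields containing $\mathbb F_4$ from some point on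

The obstruction disappears if the far blocks contain $\mathbb F_4$. Since $\mathbb F_4\subseteq\mathbb F_{2^d}$ if and only if $d$ is even, put
$$q(n,m)=\begin{cases}2^{3^m}& m<n\\ 2^{2\cdot 3^m}& m\ge n\end{cases}\qquad\text{and}\qquad L_n=\prod\nolimits^{M_5}_{m\ge1}M_{q(n,m)+1}.$$
So $L_n$ agrees with $A$ in the first $n-1$ blocks and has larger blocks after that. To coordinatize such lattices we need a tool for building rings whose sequences have a limit. From now on $\Omega$ is an algebraic closure of $\mathbb F_2$, and all finite fields are subfields of $\Omega$.

**Lemma 4.** Let $(R_i)_{i\in I}$ be unital regular rings and $E$ a unital regular ring. For each $i$ let $E_i\subseteq E$ be a unital subring with a unital homomorphism $\varphi_i:E_i\to R_i$, such that each finite subset of $E$ lies in $E_i$ for almost all $i$. Let $S$ be the set of $s\in\prod R_i$ for which there is $r\in E$ with $r\in E_i$ and $s_i=\varphi_i(r)$ for almost all $i$. Then $S$ is a unital regular ring, and $sS\mapsto(s_iR_i)_i$ is an order isomorphism from $\mathbf L(S)$ onto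
$$\Bigl\{X\in\prod\mathbf L(R_i):\ \exists r\in E,\ r\in E_i\text{ and }X_i=\varphi_i(r)R_i\text{ for almost all }i\Bigr\}.$$

For instance, with $I=\mathbb N$ and all rings equal to $\mathbb F_2$, the ring $S$ consists of the eventually constant $0,1$-sequences, and $\mathbf L(S)$ is the algebra of finite and cofinite sets.

*Proof.* **$S$ is a unital ring.** If $s,t\in S$ have witnesses $r,u\in E$, then $r,u\in E_i$ for almost all $i$, and $s-t$ and $st$ have witnesses $r-u$ and $ru$. The unit has witness $1$.

**$S$ is regular.** Let $s\in S$ have witness $r$, and let $rr'r=r$ with $r'\in E$. For almost all $i$ we have $r,r'\in E_i$ and $s_i=\varphi_i(r)$; put $s_i'=\varphi_i(r')$ there, so that $s_is_i's_i=\varphi_i(rr'r)=s_i$. At the other finitely many $i$ let $s_i'$ be any quasi-inverse of $s_i$. Then $s'\in S$ and $ss's=s$.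

**The map is a well-defined order embedding.** If $sS\subseteq tS$, then $s_iR_i\subseteq t_iR_i$ for all $i$. Conversely, suppose $s_iR_i\subseteq t_iR_i$ for all $i$, and let $tt't=t$ with $t'\in S$. For each $i$ the element $t_it_i'$ acts as the identity on $t_iR_i$ from the left, so $t_it_i's_i=s_i$. Hence $s=tt's\in tS$.

**The image.** Each image is of the stated form. Conversely, given $X$ and $r$, take the generator $\varphi_i(r)$ for almost all $i$ and any generator of $X_i$ at the others. $\square$

If $E\subseteq F$ are fields, then $rT_E\mapsto rT_F$ is well defined (equalities $r=r't$, $r'=rt'$ over $E$ hold over $F$) and preserves rank. It is injective: for rank one matrices $x,y$ over $E$, equality of column spaces means that the block matrix $(x\,|\,y)$ has rank one, and this rank is the same over $E$ and over $F$. An injection that preserves $0,1$ and sends atoms to atoms is here a lattice embedding. So $\mathbf L(T_E)$ is embedded in $\mathbf L(T_F)$ as a $\{0,1\}$-sublattice; we speak of the atoms of $\mathbf L(T_F)$ *coming from* $T_E$.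

**Lemma 5.** Each $L_n$ is coordinatizable. More precisely, fix an isomorphism $h:\mathbf L(T_{\mathbb F_4})\to M_5$ mapping the three atoms that come from $T_{\mathbb F_2}$ onto $a_0,a_1,a_2$. Then there are a unital regular ring $R_n$, a unital homomorphism $\delta_n:T_{\mathbb F_2}\to R_n$ and an isomorphism $\mathbf L(R_n)\cong L_n$ such that, for each $r\in T_{\mathbb F_2}$, the ideal $\delta_n(r)R_n$ corresponds to the constant $h(rT_{\mathbb F_4})\in M_3$.

*Proof.* **Choose compatible isomorphisms on the blocks.** Put $T_{n,m}=T_{\mathbb F_{q(n,m)}}$. All these fields contain $\mathbb F_2$, and $\mathbb F_4\subseteq\mathbb F_{q(n,m)}$ if $m\ge n$. Choose isomorphisms $h_{n,m}:\mathbf L(T_{n,m})\to M_{q(n,m)+1}$ with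
$$h_{n,m}(rT_{n,m})=h(rT_{\mathbb F_4})\quad\text{for }r\in T_{\mathbb F_2}\text{ (all }m),\ \text{ and for all }r\in T_{\mathbb F_4}\text{ if }m\ge n. \tag{3}$$
They exist: (3) prescribes an injection on three or five atoms, and the numbers of atoms on both sides agree, so it extends to a bijection of atoms.

**Take the ring of sequences with limit in $T_{\mathbb F_4}$.** Let $R_n$ be the ring of all $s\in\prod_mT_{n,m}$ that are almost everywhere equal to a constant $r\in T_{\mathbb F_4}$. Apply Lemma 4 with $E=T_{\mathbb F_4}$, $E_m=T_{\mathbb F_4}$ for $m\ge n$, $E_m=T_{\mathbb F_2}$ for $m<n$, and inclusions as $\varphi_m$. So $R_n$ is regular, and $\mathbf L(R_n)$ consists of the $X$ with $X_m=rT_{n,m}$ for almost all $m$, for some $r\in T_{\mathbb F_4}$. The $h_{n,m}$ turn this into the sequences that are almost everywhere equal to some $h(rT_{\mathbb F_4})$, that is, to an element of $M_5$. This is $L_n$. Finally let $\delta_n(r)$ be the constant sequence $r$; by (3) its ideal corresponds to the constant $h(rT_{\mathbb F_4})$. $\square$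

## No single $L_n$ is elementarily equivalent to $A$

We have good lattices $L_n$ and a bad lattice $A$, and for large $n$ they differ only in large blocks. The natural attempt at a counterexample is to embed some $L_n$ elementarily into $A$. This fails for every $n$.

In $L_n$ and in $A$, an element $u$ has exactly one complement if and only if all its coordinates are $0$ or $1$. Indeed, complements exist and are formed coordinatewise, and an atom $a$ in a block has at least two complements, because each block has at least three atoms. For a $0,1$-sequence $u$ with a single $1$, at $m$, the interval $[0,u]$ is the $m$-th block. If $u$ has at least two coordinates equal to $1$, then $[0,u]$ has a chain of at least four elements, so it is not of the form $M_{q+1}$. So the first-order sentence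
$$\text{"there is } u \text{ with exactly one complement and } [0,u]\cong M_{q+1}\text{"} \tag{4}$$
says, for finite $q\ge2$, that $M_{q+1}$ occurs among the blocks. For $q=q_n=2^{3^n}$ it holds in $A$. It fails in $L_n$: for $m<n$ we have $2^{3^m}\ne2^{3^n}$, and for $m\ge n$ the exponent $2\cdot3^m$ is even while $3^n$ is odd.

But to say (4) for $q=q_n$ one has to count to about $q_n$, which takes more and more quantifiers as $n$ grows. So the right thing to expect is that $L_n$ and $A$ agree on formulas of quantifier rank $k$ once $n$ is large compared with $k$. Then $A$ is a kind of limit of the sequence $L_1,L_2,\dots$. This suggests putting *all* the $L_n$ into one lattice $K$, and adding $A$ as one further factor: adding one more term that looks like the far terms should be invisible. Before doing this we need the tool that measures agreement up to rank $k$.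

## Games on restricted products

Since $\wedge$ and $\vee$ are definable from $\le$ by the same first-order formulas in all lattices, every lattice formula is equivalent, in all lattices, to a formula in the language $\{\le\}$. So for elementarity we may work in that language.

**The game.** Let $P,Q$ be ordered sets with finite parameter tuples $\bar p,\bar q$ of the same length. In the $k$-round Ehrenfeucht–Fraïssé game, in each round Spoiler chooses an element of $P$ or of $Q$, and Duplicator answers with an element of the other. Duplicator wins if at the end the correspondence of parameters and chosen elements preserves and reflects $\le$ (hence also $=$). Write $(P,\bar p)\equiv_k(Q,\bar q)$ if Duplicator has a winning strategy.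

For example, list $M_5$ as parameters in $M_9$ and in $M_{65}$. Outside $M_5$ there are $4$ and $60$ atoms. Duplicator wins $4$ rounds, answering listed elements by themselves, repetitions by repetitions, and new atoms by new atoms. She loses $5$ rounds if Spoiler takes five different unlisted atoms of $M_{65}$.

**Lemma 6.** If $(P,\bar p)\equiv_k(Q,\bar q)$, then $\bar p$ and $\bar q$ satisfy the same $\{\le\}$-formulas of quantifier rank $\le k$ in $P$ and $Q$.

*Proof.* This is one half of the Ehrenfeucht–Fraïssé theorem; we use induction on $k$. For $k=0$ it is the winning condition. For $k>0$, a formula of rank $\le k$ is a Boolean combination of quantifier-free formulas and formulas $\exists z\,\psi$ with $\psi$ of rank $\le k-1$. If $P\models\exists z\,\psi(\bar p,z)$, let Spoiler play a witness $a$. Duplicator's strategy answers some $b$ with $(P,\bar p,a)\equiv_{k-1}(Q,\bar q,b)$, so $Q\models\psi(\bar q,b)$ by induction. The other direction is symmetric. $\square$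

**Lemma 7.** Let $\pi:I\to J$ be a bijection, $C$ a nonempty finite set contained in all lattices $P_i,Q_j$, and $\bar c$ a listing of $C$. Let $x^1,\dots,x^r\in\prod^CP_i$ and $y^1,\dots,y^r\in\prod^CQ_j$ be such that
$$(P_i,\bar c,x^1_i,\dots,x^r_i)\equiv_k(Q_{\pi(i)},\bar c,y^1_{\pi(i)},\dots,y^r_{\pi(i)})\quad\text{for all }i .$$
Then $(\prod^CP_i,\bar c,\bar x)\equiv_k(\prod^CQ_j,\bar c,\bar y)$. If $I$ is finite, the same holds for full products without the constants $\bar c$.

*Proof.* Duplicator plays winning strategies in all coordinate games simultaneously. We must check that her answers lie in the restricted product. If Spoiler's element has coordinate $c\in C$ at almost all places, then at those places the winning strategy must answer $c$, because $c$ is among the parameters and equality has to be preserved at the end. So the answer is almost everywhere $c$. For $I$ finite there is nothing to check, and the constants are not needed. At the end all coordinate correspondences preserve and reflect $\le$, and since $\le$ is componentwise, so does the whole correspondence. $\square$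

Now we make precise that $A$ is the limit of the $L_n$. Put $L_\infty=A$ and $q(\infty,m)=q_m=2^{3^m}$.

**Lemma 8.** If $2^{3^{n_0}}\ge k+4$, then $(L_n,\bar c)\equiv_k(L_{n'},\bar c)$ for all $n,n'\in\{n_0,n_0+1,\dots\}\cup\{\infty\}$, where $\bar c$ lists the constants $M_5$ (a fortiori if only $M_3$ is listed).

*Proof.* We compare block by block, by Lemma 7 with $I=J=\mathbb N$, $\pi=\mathrm{id}$, $C=M_5$ and no further parameters. For $m<n_0$ we have $m<n$ and $m<n'$, so both blocks are $M_{q_m+1}$. For $m\ge n_0$ both blocks have at least $2^{3^m}+1-5=2^{3^m}-4\ge k$ atoms outside $M_5$. Duplicator wins $k$ rounds on such a pair by answering elements of $M_5$ by themselves, repetitions by the corresponding repetitions, and new atoms by new atoms; before each round at most $k-1$ unlisted atoms have been used, so a new one is available. $\square$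

## The counterexample $K\preceq K\times A$

Put
$$K=\prod\nolimits^{M_3}_{n\ge1}L_n,\qquad L=K\times A,\qquad \varepsilon:K\to L,\quad \varepsilon(x)=(x,\lim x),$$
where $\lim x\in M_3\subseteq A$. The outer limit is taken in $M_3$, not in $M_5$, because constants from $T_{\mathbb F_2}$ live in every block of every $L_n$, while the ring $T_{\mathbb F_4}$ does not embed diagonally into $\prod_m T_{n,m}$ for $n>1$: by (1) it has no unital homomorphism into the first block. One could also try the outer limit in $\{0,1\}$, but then $K$ would contain no spanning $M_3$. Indeed, $\lim$ would be a lattice homomorphism to $\{0,1\}$ preserving $0$ and $1$; two of the three atoms of a spanning $M_3$ would have equal images, but their meet has image $0$ and their join has image $1$.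

Both $K$ and $L$ are countable and bounded. They are sublattices of powers of $M_\omega$, with index sets $\mathbb N\times\mathbb N$ and $(\mathbb N\cup\{\infty\})\times\mathbb N$, and the constants $M_3$ form a spanning $M_3$ in each.

**Proposition 9.** $K$ is coordinatizable.

*Proof.* We apply Lemma 4 once more, now to the rings $R_n$ of Lemma 5. Take $E=E_n=T_{\mathbb F_2}$ and $\varphi_n=\delta_n$ for all $n$. The resulting ring $R$ of all $(r_n)\in\prod R_n$ that are almost everywhere equal to $\delta_n(r)$ for a fixed $r\in T_{\mathbb F_2}$ is regular, and $\mathbf L(R)$ consists of the $X\in\prod\mathbf L(R_n)$ with $X_n=\delta_n(r)R_n$ for almost all $n$, for some $r\in T_{\mathbb F_2}$. Under $\mathbf L(R_n)\cong L_n$ the ideal $\delta_n(r)R_n$ corresponds to the constant $h(rT_{\mathbb F_4})$, and these are exactly the elements of $M_3$. So $\mathbf L(R)\cong\prod^{M_3}_nL_n=K$. $\square$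

**Proposition 10.** For every finite tuple $\bar x$ in $K$ and every $k$, $(K,\bar x)\equiv_k(L,\varepsilon(\bar x))$. Hence $\varepsilon$ is an elementary embedding.

*Proof.* **View $L$ as a product with one more index.** We have $L=K\times A=\prod^{M_3}_{n\in\mathbb N\cup\{\infty\}}L_n$, and $\varepsilon(x)$ is $x$ extended by $\lim x$ at $\infty$. Given $\bar x=(x^1,\dots,x^r)$ and $k$, choose $n_0$ with $2^{3^{n_0}}\ge k+4$ and $x^i_n=\lim x^i$ for all $i$ and all $n\ge n_0$.

**Make room for $A$ by a shift.** Define the bijection $\pi:\mathbb N\to\mathbb N\cup\{\infty\}$ by
$$\pi(n)=n\ (n<n_0),\qquad \pi(n_0)=\infty,\qquad \pi(n)=n-1\ (n>n_0).$$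
For $n<n_0$ the lattice $L_n$ with parameters $x^i_n$ is literally the lattice $L_{\pi(n)}$ with parameters $\varepsilon(x^i)_{\pi(n)}$. For $n\ge n_0$ both $n$ and $\pi(n)$ lie in $\{n_0,n_0+1,\dots\}\cup\{\infty\}$, the parameters at $n$ and at $\pi(n)$ are the same constants $\lim x^i\in M_3$, and $(L_n,\bar c)\equiv_k(L_{\pi(n)},\bar c)$ with $\bar c$ listing $M_3$, by Lemma 8. Since the parameters repeat entries of $\bar c$, they may be added. Lemma 7 with $C=M_3$ gives $(K,\bar x)\equiv_k(L,\varepsilon(\bar x))$.

As $k$ was arbitrary, Lemma 6 shows that $\varepsilon$ preserves and reflects all formulas. $\square$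

**Proof of Theorem A.** Identify $K$ with $\varepsilon(K)\preceq L$. $K$ is coordinatizable by Proposition 9, and $L=K\times A$ is not, by Proposition 3. The other properties were noted above. $\blacksquare$

## Repairing $A$: the oscillating chain

By the compactness argument, $L$ has countable coordinatizable elementary extensions; for Theorem B we construct one explicitly, by repairing the factor $A$. The trouble with $A$ is that the limits in $M_5$ are taken along blocks without $\mathbb F_4$. The repair has two parts. Along the old blocks we allow all limits in $M_\omega$, so that the limit field becomes the union of the $\mathbb F_{q_m}$. The limit in $M_5$ is recorded along infinitely many new blocks $M_\omega$, where $\mathbb F_4$ is available.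

Let $\mathbb N'=\{m':m\in\mathbb N\}$ be a disjoint copy of $\mathbb N$ and let
$$B_1=\Bigl\{y\in\prod_{m\in\mathbb N}M_{q_m+1}:\ \exists c\in M_\omega,\ y_m=c\text{ for almost all }m\Bigr\},\quad B_2=\prod\nolimits^{M_5}_{\mathbb N'}M_\omega,\quad A^+=B_1\times B_2,$$
and let $\alpha:A\to A^+$, $\alpha(x)=(x,\lim x)$. These are countable bounded lattices; $B_1$ is a sublattice of the product since the limit of a join or meet is the join or meet of the limits in $M_\omega$.

**Proposition 11.** $A^+$ is coordinatizable.

*Proof.* As $\mathbf L(S\times S')\cong\mathbf L(S)\times\mathbf L(S')$ for unital regular $S,S'$, it suffices to treat the two factors.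

**The factor $B_1$.** Since $3^m$ divides $3^{m+1}$, the fields $\mathbb F_{q_m}$ form an increasing chain. Let $F$ be their union. The sets of atoms of $\mathbf L(T_F)$ coming from $T_{\mathbb F_{q_m}}$ increase with $m$, have $q_m+1$ elements, and exhaust all atoms, because each line in $F^2$ is spanned by a vector with entries in some $\mathbb F_{q_m}$. So there is an isomorphism $h:\mathbf L(T_F)\to M_\omega$ which, for every $m$, maps the atoms coming from $T_{\mathbb F_{q_m}}$ onto $\{a_0,\dots,a_{q_m}\}$. Let $h_m(rT_{\mathbb F_{q_m}})=h(rT_F)$ be the induced isomorphism $\mathbf L(T_{\mathbb F_{q_m}})\to M_{q_m+1}$. Apply Lemma 4 with $E=T_F$, $E_m=R_m=T_{\mathbb F_{q_m}}$ and identity maps; each finite subset of $T_F$ lies in almost all $E_m$. The lattice obtained consists, after applying the $h_m$, of the sequences that are almost everywhere equal to some $h(rT_F)$, $r\in T_F$, that is, to some element of $M_\omega$. This is $B_1$.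

**The factor $B_2$.** The field $\Omega$ is countably infinite. Choose an isomorphism $\mathbf L(T_\Omega)\cong M_\omega$ mapping the atoms that come from $T_{\mathbb F_4}$ onto $a_0,\dots,a_4$. Lemma 4 with index set $\mathbb N'$, $R_i=T_\Omega$, $E=E_i=T_{\mathbb F_4}$ and inclusions gives $B_2$. $\square$

The elementarity of $\alpha$ cannot be shown by matching coordinates once and for all, as in Lemma 7: an element of $A^+$ may have a limit outside $M_5$ along $\mathbb N$, and no element of $A$ does. Instead Duplicator decides during the game which coordinates correspond to which. She uses that a sufficiently large finite set of coordinates cannot be distinguished from an infinite one in the remaining rounds.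

**Proposition 12.** For every finite tuple $\bar x$ in $A$ and every $k$, $(A,\bar x)\equiv_k(A^+,\alpha(\bar x))$. Hence $\alpha$ is an elementary embedding.

*Proof.* We may assume $k\ge1$, since $\equiv_1$ implies $\equiv_0$.

**Step 1: remove the parameters.** Let $\bar x=(x^1,\dots,x^r)$. Choose $n$ with $q_n\ge k+4$ and $x^i_m=\lim x^i$ for all $i$ and all $m\ge n$. Let $N=\{m\in\mathbb N:m\ge n\}$ and $J=N\sqcup\mathbb N'$. Then $A=G\times T$ and $A^+=G\times T^+$ with
$$G=\prod_{m<n}M_{q_m+1},\qquad T=\prod\nolimits^{M_5}_{m\in N}M_{q_m+1},$$
and $T^+$ the set of restrictions of elements of $A^+$ to $J$. So $y\in T^+$ means: $y$ has a coordinate in the right block at each place of $J$, it is almost everywhere constant along $N$ with value in $M_\omega$, and almost everywhere constant along $\mathbb N'$ with value in $M_5$. The $G$-parts of $x^i$ and $\alpha(x^i)$ coincide, and the other parts are the constants $\lim x^i\in M_5$. By Lemma 7 for two factors it suffices to show $(T,\bar c)\equiv_k(T^+,\bar c)$, with $\bar c$ listing the constants $M_5$.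

**Step 2: describe a coordinate by a pattern.** The *pattern* of a tuple $(z_1,\dots,z_j)$ in a block records, for each $i$, whether $z_i\in M_5$ and if so which element it is, and for $z_i,z_{i'}\notin M_5$ whether $z_i=z_{i'}$. For instance, $(a_0,a_7,a_7,1)$ and $(a_0,a_6,a_6,1)$ have the same pattern, and $(a_0,a_7,a_6,1)$ has a different one. Elements outside $M_5$ are atoms, so the pattern determines all order relations among the $z_i$ and the elements of $M_5$. A pattern of length $j<k$ has at most $7+j+1\le w:=k+8$ extensions of length $j+1$: an element of $M_5$, or one of the earlier entries outside $M_5$, or a new atom outside $M_5$. Each block of $T$ and $T^+$ has at least $q_n+1-5\ge k$ atoms outside $M_5$. So, as $j<k$, every extension is realizable over every tuple having the given pattern, in any of our blocks.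

**Step 3: state what Duplicator maintains.** After $j=k-s$ rounds, with $x^1,\dots,x^j\in T$ and $y^1,\dots,y^j\in T^+$ chosen (we reuse the letters, the parameters being gone), let $I_\tau\subseteq N$ and $J_\tau\subseteq J$ be the sets of coordinates at which the tuple $\bar x$, respectively $\bar y$, has pattern $\tau$. Let $\tau_\infty$ be the pattern of $(\lim x^1,\dots,\lim x^j)$, a tuple in $M_5$. Then $I_{\tau_\infty}$ is cofinite in $N$ and all other $I_\tau$ are finite. Duplicator maintains:

* (a) $\lim_{\mathbb N'}y^i=\lim x^i$ for $i=1,\dots,j$, that is, the pattern of the limits along $\mathbb N'$ is $\tau_\infty$;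
* (b) for each $\tau\ne\tau_\infty$, either $|I_\tau|=|J_\tau|$, or both $|I_\tau|,|J_\tau|\ge w^s$.

For $j=0$ there is only the empty pattern, which is $\tau_\infty$, and nothing is to be shown. By (a), $J_{\tau_\infty}\cap\mathbb N'$ is cofinite in $\mathbb N'$, and $J_\tau\cap\mathbb N'$ is finite for $\tau\ne\tau_\infty$. Let $b_i\in M_\omega$ be the limit of $y^i$ along $N$. For almost all $m\in N$ we have $y^i_m=b_i$ for all $i$, so exactly one of the sets $J_\tau\cap N$ is cofinite in $N$, and the others are finite.

**Step 4: a rule for splitting sets.** It lets Duplicator copy a partition made by Spoiler. *Let $s\ge1$, let $X,Y$ be sets with $|X|=|Y|$ finite, or with $|X|,|Y|\ge w^s$, and let $X$ be partitioned into at most $w$ labelled pieces $X_{\tau'}$ (possibly empty). Then $Y$ can be partitioned into pieces $Y_{\tau'}$ with the same labels, at most one of them infinite, such that for each label $|X_{\tau'}|=|Y_{\tau'}|$ or both are $\ge w^{s-1}$.* In the first case copy the sizes. In the second case some piece $X_{\tau^*}$ has at least $w^{s-1}$ elements. Choose disjoint subsets $Y_{\tau'}$ of $Y$ of sizes $\min(|X_{\tau'}|,w^{s-1})$ for $\tau'\ne\tau^*$; their total size is at most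 $(w-1)w^{s-1}<w^s$, so this is possible. The remainder has at least $w^s-(w-1)w^{s-1}=w^{s-1}$ elements, and we let it be $Y_{\tau^*}$.

**Step 5: Spoiler plays $x\in T$.** Duplicator must define $y\in T^+$ on each $J_\tau$. Let $\tau_\infty'$ be the extension of $\tau_\infty$ by $\lim x\in M_5$.

*On $J_\tau$ with $\tau\ne\tau_\infty$.* The element $x$ splits the finite set $I_\tau$ according to the extensions $\tau'$ of $\tau$. Split $J_\tau$ by the rule, with $X=I_\tau$ and $Y=J_\tau$, and let $y$ realize $\tau'$ on the piece $J_{\tau'}$. On finite pieces any realization will do. Suppose a piece $J_{\tau^*}$ is infinite. Then $J_\tau$ is infinite and $J_\tau\cap\mathbb N'$ is finite, so $J_\tau\cap N$ is infinite, hence cofinite in $N$. As the other pieces of $J_\tau$ are finite, $J_{\tau^*}\cap N$ is cofinite in $N$. We need $y$ to be eventually constant there. If $\tau^*$ prescribes an element of $M_5$, this is automatic. If it prescribes an earlier entry $y^i$, then $y$ is eventually $b_i$ along $N$. If it prescribes a new atom, choose an atom $a\in M_\omega\setminus M_5$ with $a\ne b_1,\dots,b_j$. Put $y_m=a$ whenever $m\in J_{\tau^*}\cap N$, $a\in M_{q_m+1}$ and $y^i_m=b_i$ for all $i$,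 which is the case for almost all $m\in N$; this realizes $\tau^*$. Choose any suitable atom at the finitely many other coordinates of $J_{\tau^*}$.

*On $J_{\tau_\infty}$.* For each extension $\tau'\ne\tau_\infty'$ of $\tau_\infty$ the set $I_{\tau'}$ is finite, since $x$ is eventually $\lim x$. Choose disjoint subsets of the infinite set $J_{\tau_\infty}\cap\mathbb N'$ of sizes $|I_{\tau'}|$, one for each such $\tau'$, let $y$ realize $\tau'$ there, and let $y=\lim x$ on the rest of $J_{\tau_\infty}$.

*Check.* Exactly one $J_\tau\cap N$ is cofinite in $N$. If $\tau=\tau_\infty$, then $y=\lim x$ on all of $J_{\tau_\infty}\cap N$. If $\tau\ne\tau_\infty$, then one piece of $J_\tau$ is infinite, and we saw that $y$ is eventually constant along $N$. Along $\mathbb N'$, $y$ equals $\lim x\in M_5$ on all but finitely many places of the cofinite set $J_{\tau_\infty}\cap\mathbb N'$. So $y\in T^+$, and (a) holds. Each pattern $\tau'\ne\tau_\infty'$ of length $j+1$ extends either some $\tau\ne\tau_\infty$, and then (b) for $s-1$ holds by the splitting rule, or $\tau_\infty$, and then $|J_{\tau'}|=|I_{\tau'}|$.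

**Step 6: Spoiler plays $y\in T^+$.** Now let $\tau_\infty'$ be the extension of $\tau_\infty$ by $\lim_{\mathbb N'}y\in M_5$. For $\tau\ne\tau_\infty$ split the finite set $I_\tau$ by the rule, with $X=J_\tau$ split by $y$ and $Y=I_\tau$, and let $x$ realize the patterns. In the cofinite set $I_{\tau_\infty}$ choose disjoint finite subsets of sizes $\min(|J_{\tau'}|,w^{s-1})$ for the extensions $\tau'\ne\tau_\infty'$ of $\tau_\infty$, let $x$ realize $\tau'$ there, and put $x=\lim_{\mathbb N'}y$ on the rest of $I_{\tau_\infty}$. Then $x$ is eventually $\lim_{\mathbb N'}y\in M_5$, so $x\in T$ and (a) holds. For (b): extensions of $\tau\ne\tau_\infty$ are covered by the rule. For $\tau'\ne\tau'_\infty$ extending $\tau_\infty$, either $|I_{\tau'}|=|J_{\tau'}|$, or $|I_{\tau'}|=w^{s-1}\le|J_{\tau'}|$; this includes the case that $J_{\tau'}$ is infinite, which happens when the limit of $y$ along $N$ has a different pattern.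

**Step 7: the end of the game.** At $s=0$, (b) says that for $\tau\ne\tau_\infty$ the sets $I_\tau$ and $J_\tau$ are both empty or both nonempty, since $w^0=1$. The pattern $\tau_\infty$ occurs on both sides. So the same patterns occur on both sides. Order relations among the chosen elements and the constants $M_5$ are componentwise and determined by the patterns that occur, so they agree, and Duplicator wins. Lemma 6 gives the last statement. $\square$

**Proof of Theorem B.** Put $K_{2i}=K\times(A^+)^i$ and $K_{2i+1}=K\times(A^+)^i\times A$.

**The maps are elementary.** Embed $K_{2i}\to K_{2i+1}$ by $\varepsilon:K\to K\times A$ on the factor $K$ and the identity on $(A^+)^i$, and $K_{2i+1}\to K_{2i+2}$ by the identity on $K\times(A^+)^i$ and $\alpha$ on $A$. For any finite tuple and any $k$, the two factors are $\equiv_k$ to their images with the corresponding parameters: for $\varepsilon$ and $\alpha$ by Propositions 10 and 12, for the identity trivially. By Lemma 7 for two factors and Lemma 6 the embeddings are elementary. Identify along them.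

**Coordinatizability alternates.** $K_{2i}$ is a finite product of coordinatizable bounded lattices by Propositions 9 and 11, hence coordinatizable. $K_{2i+1}$ is of the form $V\times A$ with $V$ bounded, hence not coordinatizable by Proposition 3. All $K_i$ are countable, are sublattices of powers of $M_\omega$, and contain the constants $M_3$ as a spanning $M_3$. $\blacksquare$

## Three perspective summands

Finally we prove Theorem C, which gives a range in which the answer is positive. Two published results are used and not proved here.

* Jónsson, "Modular lattices and Desargues' theorem", Math. Scand. 2 (1954): submodule lattices are Arguesian, and being Arguesian is expressed by a lattice identity.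
* Jónsson, "Representations of complemented modular lattices", Trans. AMS 97 (1960): a complemented Arguesian lattice with a large partial $3$-frame (in particular one satisfying the hypothesis of Theorem C on $a_0,\dots,a_{m-1}$) is coordinatizable.

**Proof of Theorem C.** Let $K\cong\mathbf L(R)$ be as in the theorem and $K\preceq L$.

**Transfer the lattice properties.** $\mathbf L(R)$ is a sublattice of the lattice of right ideals of $R$. An identity passes to sublattices, so $K$ is Arguesian by the first result. $K$ has a top, so $R$ is unital by Lemma 2(i), and $K$ is complemented. Being Arguesian (an identity) and being complemented are first-order properties, so they hold in $L$. The bounds of $K$ are the bounds of $L$, since "$\forall z\,(z\le b)$" and "$\forall z\,(b\le z)$" pass from $K$ to $L$.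

**Transfer the frame.** The elements $a_0,\dots,a_{m-1}$, the axes witnessing the perspectivities, and the elements below $a_0$ in the hypothesis all lie in $K$. With these witnesses, independence, perspectivity and $1=a_0\vee\dots\vee a_{m-1}$ are lattice equations, which hold in $L$ because they hold in the sublattice $K$ with the same $0,1$. So $L$ satisfies the hypothesis of the second result and is coordinatizable. No bound on the cardinality of $L$ was used.

**Sharpness.** The lattice $K$ of Theorem A contains the spanning $M_3$ with atoms $a_0,a_1,a_2$. So $1=a_0\oplus a_1$, and $a_0,a_1$ are perspective with axis $a_2$, since $a_0\wedge a_2=a_1\wedge a_2=0$ and $a_0\vee a_2=a_1\vee a_2=1$. Yet $K$ has the countable non-coordinatizable elementary extension $L=K\times A$. $\blacksquare$
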